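\title{Natural transformations of filtrated $K$-theory that do not come from six-term exact sequences}

\begin{abstract}
Filtrated $K$-theory attaches to a $C^*$-algebra over a finite $T_0$-space $X$ the $K$-groups of its distinguished subquotients, as a module over the ring $\mathcal{NT}$ of all natural transformations between them. We show that $\mathcal{NT}$ need not be generated by the maps that occur in six-term exact sequences. Generation fails, even after tensoring with any nonzero commutative ring, when $X$ is the face poset of a finite triangulation of $\mathbb{CP}^2$. The proof evaluates transformations on the unit of $C(W)$, where $W$ is the order complex of $X$. Every class in $K^0(W)$ is such a value, whereas six-term transformations produce only sums of classes pulled back from spheres.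
\end{abstract}

\section{The ring $\mathcal{NT}$ and the question of generators}\label{sec:intro}

Let $X$ be a nonempty finite $T_0$-space. A \emph{$C^*$-algebra over $X$} is a $C^*$-algebra $A$ with a continuous map $\psi\colon\operatorname{Prim}(A)\to X$. Open subsets of the primitive ideal space correspond to closed two-sided ideals, so every open set $U\subseteq X$ gives an ideal $A(U)$ with $\operatorname{Prim}A(U)=\psi^{-1}(U)$, and
\begin{equation}\label{eq:lattice}
A(\emptyset)=0,\quad A(X)=A,\quad A(U\cap V)=A(U)\cap A(V),\quad A(U\cup V)=A(U)+A(V).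
\end{equation}
Thus $A$ comes with finitely many distinguished ideals, and $X$ prescribes how they intersect and add. A subset $Y\subseteq X$ is \emph{locally closed} if $Y=O\setminus V$ with $V\subseteq O$ open. The subquotient $A(Y)=A(O)/A(V)$ does not depend on the choice of $O$ and $V$. We write $\mathbb{LC}(X)^*$ for the set of nonempty locally closed subsets. All $C^*$-algebras in this paper are separable, and rings have a unit.

Let $\mathrm{KK}(X)$ be the category whose objects are the separable $C^*$-algebras over $X$ and whose morphisms are Kirchberg's $X$-equivariant groups $\mathrm{KK}_*(X;A,A')$, composed by the Kasparov product; the cycles that define these groups are recalled in Section~\ref{subsec:cycles}. For $Y\in\mathbb{LC}(X)^*$ the assignment $\mathrm{FK}_Y(A)=K_*(A(Y))$ is a functor from $\mathrm{KK}(X)$ to $\mathbb Z/2$-graded abelian groups. Let $\mathcal{NT}(Y,Z)$ be the $\mathbb Z/2$-graded group of natural transformations $\mathrm{FK}_Y\to\mathrm{FK}_Z$ of even and odd degree, and let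
\[
\mathcal{NT}=\bigoplus_{Y,Z\in\mathbb{LC}(X)^*}\mathcal{NT}(Y,Z).
\]
This is a ring: composable transformations are multiplied by composing them, and other products are zero. The \emph{filtrated $K$-theory} $\bigoplus_Y K_*(A(Y))$ of $A$ is a module over $\mathcal{NT}$, and every morphism in $\mathrm{KK}(X)$ induces a module map. So $\mathcal{NT}$ collects all the operations that link the groups $K_*(A(Y))$ and that every morphism must respect. Meyer and Nest constructed separable $C^*$-algebras $R_Y$ over $X$ with $\mathrm{KK}_*(X;R_Y,-)\cong\mathrm{FK}_Y$, so that $\mathcal{NT}(Y,Z)\cong\mathrm{KK}_*(X;R_Z,R_Y)$ by the Yoneda lemma. We do not use this description in the proofs.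

Some elements of $\mathcal{NT}$ are visible at once. Let $Y=O\setminus V$ be locally closed and let $U\subseteq Y$ be relatively open, say $U=U'\cap Y$ with $U'$ open in $X$. Then
\begin{equation}\label{eq:UV}
U\cup V=(U'\cap O)\cup V\ \text{ is open},\qquad U=(U\cup V)\setminus V,\qquad Y\setminus U=O\setminus(U\cup V).
\end{equation}
Hence the chain of ideals $A(V)\subseteq A(U\cup V)\subseteq A(O)$ gives an extension $A(U)\hookrightarrow A(Y)\twoheadrightarrow A(Y\setminus U)$. Its six-term exact sequence in $K$-theory consists of three natural transformations,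
\[
\mathrm{FK}_U\to\mathrm{FK}_Y,\qquad \mathrm{FK}_Y\to\mathrm{FK}_{Y\setminus U},\qquad \mathrm{FK}_{Y\setminus U}\to\mathrm{FK}_U .
\]
The first two are even and are induced by the inclusion and the quotient map; the third is the boundary map and is odd. We call them the \emph{six-term transformations} of the pair $(Y,U)$, and we discard those whose source or target is indexed by $\emptyset$, since $K_*(0)=0$. The pair $(Y,Y)$ gives the identity $\mathrm{id}_Y$. Let $\mathcal{NT}_6\subseteq\mathcal{NT}$ be the subring generated by all six-term transformations. A product of generators is zero or a composite $Y\to\cdots\to Z$, so $\mathcal{NT}_6$ is the direct sum of its components $\mathcal{NT}_6(Y,Z)$, and $\mathcal{NT}_6(Y,Z)$ is the $\mathbb Z$-span of such composites. The question of this paper is: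
\begin{quote}
Is there a finite $T_0$-space $X$ with $\mathcal{NT}_6\neq\mathcal{NT}$?
\end{quote}

If $\mathcal{NT}_6=\mathcal{NT}$, then a family of homomorphisms $K_*(A(Y))\to K_*(A'(Y))$ is a module map as soon as it commutes with all six-term sequences, and filtrated $K$-theory is an explicit diagram of groups. Small cases suggest that this always happens. For a point, $K_*=\mathrm{KK}_*(\mathbb C,-)$ gives $\mathcal{NT}=\mathrm{KK}_*(\mathbb C,\mathbb C)=\mathbb Z\cdot\mathrm{id}$. Arklint, Restorff and Ruiz \cite{ARR} record that $\mathcal{NT}_6=\mathcal{NT}$ for the ten connected four-point $T_0$-spaces, and they state that it is unknown whether a finite $T_0$-space with $\mathcal{NT}_6\ne\mathcal{NT}$ exists. Since the distinguished ideals are the only structure that $A$ carries, it is hard to see where a further operation should come from. It comes from vector bundles.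

\begin{theorem}\label{thm:main}
Let $X$ be the face poset of a finite triangulation of $\mathbb{CP}^2$, that is, the set of its nonempty simplices, with the down-sets for inclusion as open sets. Then there is a surjective group homomorphism $\mathcal{NT}(X,X)\to\mathbb Z$ that vanishes on $\mathcal{NT}_6(X,X)$. Hence $\mathcal{NT}_6\neq\mathcal{NT}$. For every nonzero commutative ring $R$, the ring $\mathcal{NT}\otimes R$ is not generated over $R$ by six-term transformations.
\end{theorem}

For the $9$-vertex triangulation of K\"uhnel--Banchoff, $X$ has $9+36+84+90+36=255$ points.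

The proof tests transformations on one algebra and one class. A finite $T_0$-space is a finite poset; its order complex $W$ is a compact polyhedron, and $C(W)$ is an algebra over $X$ (Section~\ref{sec:order}). We apply $\tau\in\mathcal{NT}(X,X)$ to the class of the unit and obtain an element of $K^*(W)$. Section~\ref{sec:spherical} bounds the values of $\mathcal{NT}_6$ from above, by following what each six-term map does geometrically. Section~\ref{sec:action} bounds the values of $\mathcal{NT}$ from below, by letting vector bundles on $W$ act on $K_*(A)$ for every $A$ over $X$. Both bounds hold for all $X$. For $W=\mathbb{CP}^2$ the first Chern class separates them (Section~\ref{sec:cp2}). Section~\ref{sec:heredity} passes from a locally closed subspace to an ambient space.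

\begin{remark}[Signs]\label{rem:signs}
For an odd transformation $\tau\colon\mathrm{FK}_Y\to\mathrm{FK}_Z$ and an odd morphism $\alpha$ one may require $\tau\circ\mathrm{FK}_Y(\alpha)=\mathrm{FK}_Z(\alpha)\circ\tau$, or the same equation with the Koszul sign $-1$. Replacing $\tau(x)$ by $(-1)^{|x|}\tau(x)$ exchanges the two conventions. The choice does not matter here: the transformations that we construct are even, and about the odd generators we use only that they agree with the boundary map up to sign on homogeneous elements.
\end{remark}

\section{The order complex and the test algebra}\label{sec:order}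

Write $x\le y$ if $x$ lies in every open neighborhood of $y$. This relation is reflexive and transitive, and it is antisymmetric because $X$ is $T_0$. Put ${\downarrow}x=\{y:y\le x\}$ and ${\uparrow}x=\{y:y\ge x\}$. The set ${\downarrow}x$ is a finite intersection of open sets, hence the smallest open neighborhood of $x$. So the open sets are exactly the down-sets and the closed sets are exactly the up-sets, and finite $T_0$-spaces are the same as finite posets. A subset $Y$ is locally closed if and only if it is \emph{convex}: $x\le y\le z$ with $x,z\in Y$ implies $y\in Y$. Indeed, if $Y=O\setminus V$, then $y\in O$ because $z\in O$, and $y\notin V$ because $x\notin V$. Conversely, if $Y$ is convex and $O$ is the down-set generated by $Y$, then $O\setminus Y$ is a down-set.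

The \emph{order complex} $W=W_X$ is the space of functions $w\colon X\to[0,1]$ with $\sum_x w(x)=1$ whose support is a chain. It is a finite simplicial complex: its vertices are the point masses $\delta_x$, and its simplices are the chains of $X$. For $S\subseteq X$ let $\Delta(S)=\{w\in W:\operatorname{supp}w\subseteq S\}$; this subcomplex is the order complex of $S$. Put
\[
m(w)=\min\operatorname{supp}w,\qquad M(w)=\max\operatorname{supp}w .
\]
If $U$ is a down-set, then $m(w)\in U$ if and only if $\operatorname{supp}w$ meets $U$. If $G$ is an up-set, then $M(w)\in G$ if and only if $\operatorname{supp}w$ meets $G$. Therefore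
\begin{equation}\label{eq:mM}
m^{-1}(U)=W\setminus\Delta(X\setminus U),\qquad M^{-1}(G)=W\setminus\Delta(X\setminus G),
\end{equation}
and both sets are open in $W$. Also $\{w:M(w)\le x\}=\Delta({\downarrow}x)$ and $\{w:m(w)\ge x\}=\Delta({\uparrow}x)$.

By \eqref{eq:mM} the map $m\colon W\to X$ is continuous. Since $\operatorname{Prim}C(W)=W$, it makes
\[
D=C(W)
\]
a $C^*$-algebra over $X$, built from $X$ alone. For locally closed $Y$ we have $D(Y)=C_0(W_Y)$ with $W_Y=m^{-1}(Y)$, and the extension of a pair $(Y,U)$ is
\begin{equation}\label{eq:extD}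
0\to C_0(W_U)\to C_0(W_Y)\to C_0(W_{Y\setminus U})\to0 ,
\end{equation}
given by extension by zero and restriction. For a locally compact space $\Omega$ write $K^j(\Omega)=K_j(C_0(\Omega))$, with $j$ modulo $2$. The \emph{evaluation map} is the homomorphism of graded groups
\[
\mathrm{ev}\colon\mathcal{NT}(X,X)\to K_*(D)=K^*(W),\qquad \mathrm{ev}(\tau)=\tau_D([1_W]).
\]
Two small examples show which values six-term transformations take.

\begin{example}[A four-point circle]\label{ex:circle}
Let $X=\{a,b,c,d\}$ with $a,b<c,d$ and no other relations. Then $W$ is a square with consecutive vertices $\delta_a,\delta_c,\delta_b,\delta_d$, so $W\cong S^1$, $K^0(W)=\mathbb Z[1_W]$ and $K^1(W)\cong\mathbb Z$. The fibers of $m$ are the points $W_{\{c\}}=\{\delta_c\}$ and $W_{\{d\}}=\{\delta_d\}$ and the two open arcs $W_{\{a\}}\ni\delta_a$ and $W_{\{b\}}\ni\delta_b$ between them. Consider the composite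
\[
\mathrm{FK}_X\to\mathrm{FK}_{\{c\}}\xrightarrow{\ \partial\ }\mathrm{FK}_{\{a\}}\to\mathrm{FK}_X
\]
of the quotient map for the closed set $\{c\}$, the boundary map of the pair $(\{a,c\},\{a\})$, and the inclusion for the open set $\{a\}$. On $D$ the first map restricts $[1_W]$ to the generator of $K^0(\{\delta_c\})=\mathbb Z$. The space $W_{\{a,c\}}$ is a half-open arc, the algebra $C_0((0,1])$ is contractible, and so $\partial$ is an isomorphism onto $K^1(W_{\{a\}})$. The complement of $W_{\{a\}}$ is a closed arc $L$ with $K^1(L)=0$ and with $K^0(W)\to K^0(L)=\mathbb Z[1_L]$ onto; by exactness the last map $K^1(W_{\{a\}})\to K^1(W)$ is an isomorphism. So the composite sends $[1_W]$ to a generator of $K^1(W)$, and $\mathrm{ev}(\mathcal{NT}_6(X,X))=K^*(W)$.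
\end{example}

\begin{example}[A six-point sphere]\label{ex:sphere}
Let $X=\{a,b,c,d,e,f\}$ with $a,b<c,d<e,f$. Then $W$ is the boundary of an octahedron, so $W\cong S^2$. Consider
\[
\mathrm{FK}_X\to\mathrm{FK}_{\{e\}}\xrightarrow{\ \partial\ }\mathrm{FK}_{\{c\}}\xrightarrow{\ \partial\ }\mathrm{FK}_{\{a\}}\to\mathrm{FK}_X ,
\]
with the boundary maps of the pairs $(\{c,e\},\{c\})$ and $(\{a,c\},\{a\})$. Here $W_{\{e\}}=\{\delta_e\}$ is a point, $W_{\{c\}}$ is the open arc from $\delta_e$ through $\delta_c$ to $\delta_f$, and $W_{\{a\}}$ is the open hemisphere around $\delta_a$, whose boundary circle contains that arc. Thus $W_{\{c,e\}}\cong(0,1]$ and $W_{\{a,c\}}\cong(0,1)\times(0,1]$. Both algebras are contractible, so both boundary maps are isomorphisms on $D$. The complement of $W_{\{a\}}$ is a closed disk $L$, and $K^1(L)=0$, so the last map identifies $K^0(W_{\{a\}})$ with the kernel of the rank map $K^0(W)\to K^0(L)=\mathbb Z$. The composite therefore sends $[1_W]$ to a generator of this kernel. As $K^1(S^2)=0$, again $\mathrm{ev}(\mathcal{NT}_6(X,X))=K^*(W)$.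
\end{example}

In both examples the class starts as the generator for a point, each boundary map turns the generator for $\mathbb R^d$ into the generator for $\mathbb R^{d+1}$, and the even maps transport it along maps of spaces. The result is the pullback of the generator for a sphere. The next section shows that nothing else can happen.

\section{Six-term transformations produce spherical classes}\label{sec:spherical}

For a pointed compact space $(P,*)$ let $C_\bullet(P)$ be the algebra of continuous functions on $P$ that vanish at $*$, and let $\tilde K^j(P)=K_j(C_\bullet(P))$. A pointed map $g\colon P\to P'$ induces $g^*\colon C_\bullet(P')\to C_\bullet(P)$ and hence $g^*\colon\tilde K^*(P')\to\tilde K^*(P)$, which depends only on the pointed homotopy class of $g$. If $\Omega^+$ is the one-point compactification of a locally compact space $\Omega$, then $K^*(\Omega)=\tilde K^*(\Omega^+)$; for compact $\Omega$ the added point is isolated. With $S^d=(\mathbb R^d)^+$, Bott periodicity gives $\tilde K^d(S^d)\cong\mathbb Z$ and $\tilde K^{d+1}(S^d)=0$ for $d\ge0$. Fix a generator $\sigma_d\in\tilde K^d(S^d)$,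 with $\sigma_0=[1]\in K_0(\mathbb C)=\tilde K^0(S^0)$.

\begin{definition}\label{def:sph}
An element of $\tilde K^*(P)$ is \emph{spherical} if it equals $\pm g^*\sigma_d$ for some $d\ge0$ and some pointed map $g\colon P\to S^d$. For a compact polyhedron $\Omega$ without base point, $\mathrm{Sph}(\Omega)\subseteq K^*(\Omega)=\tilde K^*(\Omega^+)$ is the subgroup generated by the spherical elements.
\end{definition}

A pointed map $\Omega^+\to S^d$ is the same as a continuous map $g\colon\Omega\to S^d$. So $\mathrm{Sph}(\Omega)$ is generated by the classes $g^*\sigma_d$ for all such $g$, where $\sigma_d$ is viewed in $K^*(S^d)$ through $C_\bullet(S^d)\subseteq C(S^d)$. Spherical elements are homogeneous, their negatives are spherical, and $h^*$ preserves them for every pointed map $h$.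

\begin{proposition}\label{prop:upper}
For every finite $T_0$-space $X$ we have $\mathrm{ev}(\mathcal{NT}_6(X,X))\subseteq\mathrm{Sph}(W)$.
\end{proposition}

The even maps for \eqref{eq:extD} are induced by maps of spaces. The difficulty is the boundary map, which is not defined that way. The remedy is to replace the quotient $P/Q$ of a pair by the mapping cone $P\cup CQ$, which is homotopy equivalent to $P/Q$ and maps to the suspension of $Q$.

\begin{lemma}\label{lem:pair}
Let $P$ be a finite CW complex with base vertex $*$ and let $Q\subseteq P$ be a subcomplex containing $*$. Each of the three maps in the six-term exact sequence of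
\[
\mathcal E_1\colon\quad 0\to C_\bullet(P/Q)\to C_\bullet(P)\xrightarrow{\ \pi\ }C_\bullet(Q)\to0
\]
sends spherical elements to spherical elements.
\end{lemma}

\begin{proof}
The maps $\tilde K^*(P/Q)\to\tilde K^*(P)\to\tilde K^*(Q)$ are induced by the pointed maps $Q\to P\to P/Q$. It remains to treat the boundary map $\partial_1$ of $\mathcal E_1$.

Let $CQ$ be the reduced cone, obtained from $Q\times[0,1]$ by collapsing $(Q\times\{1\})\cup(\{*\}\times[0,1])$ to the base point. Let $P\cup CQ$ be the union of $P$ and $CQ$ along $Q=Q\times\{0\}$, and let $\Sigma Q=CQ/Q$ be the reduced suspension. Collapsing $CQ$ or $P$ gives pointed maps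
\[
P/Q\xleftarrow{\ q\ }P\cup CQ\xrightarrow{\ p\ }\Sigma Q .
\]
To relate $\partial_1$ to these maps, we embed $\mathcal E_1$ in an extension with the same quotient and with ideal $C_\bullet(P\cup CQ)$. Let
\[
\mathrm{Cyl}=\{(a,f):a\in C_\bullet(P),\ f\in C([0,1],C_\bullet(Q)),\ f(0)=\pi(a)\}.
\]
The map $(a,f)\mapsto f(1)$ is onto $C_\bullet(Q)$, since $(0,t\mapsto tc)$ maps to $c$. Its kernel consists of the pairs with $f(1)=0$, and these are the functions on $P\cup CQ$ that vanish at the base point. The functions $f\colon[0,1]\to C_\bullet(Q)$ with $f(0)=f(1)=0$ form the algebra $C_\bullet(\Sigma Q)$. So we have extensions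
\begin{align*}
\mathcal E_2&\colon\quad 0\to C_\bullet(P\cup CQ)\to\mathrm{Cyl}\to C_\bullet(Q)\to0,\\
\mathcal E_3&\colon\quad 0\to C_\bullet(\Sigma Q)\to C_0\bigl((0,1],C_\bullet(Q)\bigr)\to C_\bullet(Q)\to0,
\end{align*}
both given by evaluation at $1$, with boundary maps $\partial_2$ and $\partial_3$. The maps $a\mapsto(a,\text{constant }\pi(a))$ and $f\mapsto(0,f)$ are morphisms of extensions $\mathcal E_1\to\mathcal E_2$ and $\mathcal E_3\to\mathcal E_2$ that are the identity on the quotient. On ideals the first is $a\mapsto(a,0)$, which is $q^*$, and the second is $f\mapsto(0,f)$, which is $p^*$. Naturality of boundary maps gives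
\[
q^*\partial_1=\partial_2=p^*\partial_3 .
\]

Next we cancel $q^*$. The homotopy $[y,s]\mapsto[y,s+t(1-s)]$ contracts $CQ$ to the base point and fixes the base point. As $CQ$ is a subcomplex of the finite CW complex $P\cup CQ$, the homotopy extension property extends it to a homotopy $H_t$ of $P\cup CQ$ with $H_0=\mathrm{id}$. Since $H_1(CQ)=*$, we can write $H_1=r\circ q$ with a pointed map $r\colon P/Q\to P\cup CQ$. Since $H_t(CQ)\subseteq CQ$, the maps $q\circ H_t$ descend to a pointed homotopy on $P/Q$ from the identity to $q\circ r$. Hence $r^*q^*=\mathrm{id}$ and $\partial_1=r^*p^*\partial_3$.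

Finally we compute $\partial_3$ on spherical elements. The extension $\mathcal E_3$ exists for every pointed compact space $Q'$ in place of $Q$; call its boundary map $s\colon\tilde K^*(Q')\to\tilde K^{*+1}(\Sigma Q')$. The middle algebra is a cone, hence contractible, so $s$ is an isomorphism. A pointed map $g\colon Q\to Q'$ induces a morphism of these extensions that is $(\Sigma g)^*$ on the ideals, so $s\,g^*=(\Sigma g)^*s$. Fix a pointed homeomorphism $\Sigma S^d=((0,1)\times\mathbb R^d)^+\cong S^{d+1}$. Then $s(\sigma_d)$ generates $\tilde K^{d+1}(S^{d+1})$, so $s(\sigma_d)=\pm\sigma_{d+1}$. For a pointed map $g\colon Q\to S^d$ we conclude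
\[
\partial_1(g^*\sigma_d)=r^*p^*(\Sigma g)^*s(\sigma_d)=\pm(\Sigma g\circ p\circ r)^*\sigma_{d+1}. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Let $Y=O\setminus V$ with $V\subseteq O$ open, and let $U\subseteq Y$ be relatively open. Consider the subcomplexes
\[
L_0=\Delta(X\setminus O)\ \subseteq\ L_1=\Delta(X\setminus(U\cup V))\ \subseteq\ L_2=\Delta(X\setminus V)
\]
of $W$. By \eqref{eq:UV} and \eqref{eq:mM},
\[
W_Y=L_2\setminus L_0,\qquad W_{Y\setminus U}=L_1\setminus L_0,\qquad W_U=L_2\setminus L_1 .
\]
Put $P=L_2/L_0$ and $Q=L_1/L_0$, where division by $\emptyset$ means adding a disjoint base point. Then $P$ is a finite CW complex with base vertex, $Q$ is a subcomplex, and $P=W_Y^+$, $Q=W_{Y\setminus U}^+$, $P/Q=W_U^+$. The extension \eqref{eq:extD} is the extension $\mathcal E_1$ of this pair. By Lemma~\ref{lem:pair} and Remark~\ref{rem:signs}, every six-term transformation, evaluated on $D$, sends spherical elements of $\tilde K^*(W_{Z}^+)$ to spherical elements of $\tilde K^*(W_{Z'}^+)$, where $Z$ and $Z'$ are its source and target.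

The class $[1_W]$ is spherical: it is $g^*\sigma_0$ for the map $g\colon W^+\to S^0$ that sends $W$ to the point other than the base point. So every composite $X\to\cdots\to X$ of six-term transformations sends $[1_W]$ to a spherical element, and these composites span $\mathcal{NT}_6(X,X)$.
\end{proof}

\section{Vector bundles on the order complex act on $K_*(A)$}\label{sec:action}

\begin{proposition}\label{prop:lower}
For every finite $T_0$-space $X$ and every $E\in K^0(W)$ there is an even transformation $T_E\in\mathcal{NT}(X,X)$ with $\mathrm{ev}(T_E)=E$.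
\end{proposition}

If $A$ were a $C(W)$-algebra, then $E$ would act on $K_*(A)$ by multiplication. But $A$ lies over $X$, and the map $m$ goes from $W$ to $X$, which is the wrong direction. There is no useful map back: if $h\colon X\to W$ is continuous and $x\le y$, then $h(x)$ lies in every neighborhood of $h(y)$, so $h(x)=h(y)$ because $W$ is Hausdorff. We use a multivalued substitute: send $x$ to the subcomplex $\Delta({\downarrow}x)$, a cone with apex $\delta_x$. A contractible value is as good as a point for $K$-theory. Concretely, we replace $A$ by a quotient $B(A)$ of $C(W,A)$ in which the part of $A$ over $x$ is spread over $\Delta({\downarrow}x)$. We then show that $B(A)$ has the same $K$-theory as $A$ and that multiplication by $E$ on $K_*(B(A))$ is compatible with all morphisms of $\mathrm{KK}(X)$.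

\subsection{The algebra $B(A)$}

For $x\in X$ let $V_x=X\setminus{\uparrow}x$. This set is open, and $V_x\subseteq V_y$ if $x\le y$. For $A$ over $X$ put
\[
J(A)=\{f\in C(W,A):f(w)\in A(V_{M(w)})\text{ for all }w\in W\},\qquad B(A)=C(W,A)/J(A).
\]
The set $J(A)$ is a closed ideal and is stable under multiplication by $C(W)$. Let $\pi_A\colon C(W,A)\to B(A)$ be the quotient map, and let $\iota_A\colon A\to B(A)$ send $a$ to the class of the constant function $a$. A $*$-homomorphism $\rho\colon A\to A'$ is \emph{$X$-equivariant} if $\rho(A(V))\subseteq A'(V)$ for all open $V$. Such a $\rho$ maps $J(A)$ to $J(A')$, so $B$ and $\iota$ are natural for it.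

The algebra $C(W)$ acts on $B(A)$ by $g\cdot\pi_A(f)=\pi_A(gf)$. This action is encoded in a $*$-homomorphism
\[
\mu_A\colon C(W)\otimes B(A)\to B(A),\qquad g\otimes b\mapsto gb .
\]
To see that $\mu_A$ exists, restrict functions in $C(W)\otimes C(W,A)=C(W\times W,A)$ to the diagonal. This sends $g\otimes f$ to $gf$ and $C(W)\otimes J(A)$ into $J(A)$, and it descends to the quotient because the functor $C(W)\otimes-=C(W,-)$ is exact.

\begin{example}[Commutative algebras]\label{ex:comm}
Let $A=C(\Omega)$ with $\Omega$ compact metrizable and $\psi\colon\Omega\to X$ continuous. Then $A(V_x)$ consists of the functions that vanish on $\psi^{-1}({\uparrow}x)$. So $f\in C(W,A)=C(W\times\Omega)$ lies in $J(A)$ if and only if $f$ vanishes on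
\[
\Gamma_\psi=\{(w,z):M(w)\le\psi(z)\}=\bigcup_{x\in X}\Delta({\downarrow}x)\times\psi^{-1}({\uparrow}x).
\]
This is a finite union of closed sets, so $B(A)=C(\Gamma_\psi)$. Let $p_1\colon\Gamma_\psi\to W$ and $p_2\colon\Gamma_\psi\to\Omega$ be the projections. Then $\iota_A=p_2^*$, and $g\in C(W)$ acts as multiplication by $p_1^*g$. The fiber of $p_2$ over $z$ is the cone $\Delta({\downarrow}\psi(z))$. The diagram $\Omega\leftarrow\Gamma_\psi\to W$ is the promised substitute for a map $\Omega\to X\to W$.
\end{example}

\begin{example}[One ideal]\label{ex:sierp}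
Let $X=\{a<b\}$. An algebra over $X$ is an algebra $A$ with an ideal $I=A(\{a\})$; let $\kappa\colon A\to A/I$ be the quotient map. Identify $W$ with $[0,1]$ by $w\mapsto t=w(b)$. Then $M=a$ at $t=0$ and $M=b$ for $t>0$, while $V_a=\emptyset$ and $V_b=\{a\}$. So $J(A)=C_0((0,1],I)$. The map $f\mapsto(f(0),\kappa\circ f)$ has kernel $J(A)$, and its image is the mapping cylinder
\[
\{(u,g)\in A\oplus C([0,1],A/I):g(0)=\kappa(u)\}:
\]
given $(u,g)$, lift $g$ to $\tilde g\in C([0,1],A)$ and take $f=\tilde g+(u-\tilde g(0))$. Under this identification $\iota_A(u)=(u,\text{constant }\kappa(u))$. This is a homotopy equivalence with inverse $(u,g)\mapsto u$, through the homotopy $(u,g)\mapsto(u,t\mapsto g(st))$, $s\in[0,1]$.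
\end{example}

\subsection{$B(A)$ has the $K$-theory of $A$}

In general we prove only that $\iota_A$ is an isomorphism on $K$-theory, by cutting $A$ into the pieces over single points. This needs exactness of $B$. The obstacle is that the ideal $A(V_{M(w)})$ jumps as $w$ moves, so it is not evident that a function satisfying the condition modulo an ideal lifts to one satisfying it exactly. The jumps go in a good direction: the sets $O_x=M^{-1}({\uparrow}x)$ are open by \eqref{eq:mM}, so near any point the ideal can only grow. This yields a description of $J(A)$ by ideals that do not depend on $w$.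

\begin{lemma}\label{lem:J}
For every $A$ over $X$ we have $J(A)=\sum_{x\in X}C_0\bigl(O_x,A(V_x)\bigr)$.
\end{lemma}

\begin{proof}
Call the right-hand side $J'$. It is a finite sum of closed ideals of $C(W,A)$, hence a closed ideal. If $w\in O_x$, then $x\le M(w)$, so $A(V_x)\subseteq A(V_{M(w)})$. Hence $J'\subseteq J(A)$.

Conversely, let $f\in J(A)$ and $\varepsilon>0$. For $w_0\in W$ put $x=M(w_0)$; then $w_0\in O_x$ and $f(w_0)\in A(V_x)$. Choose $h\in C_0(O_x)$ with $h(w_0)=1$ and put $g_{w_0}=h\cdot f(w_0)\in J'$. Since $g_{w_0}(w_0)=f(w_0)$, we have $\|f(w)-g_{w_0}(w)\|<\varepsilon$ on an open neighborhood $N_{w_0}$ of $w_0$. Cover $W$ by finitely many $N_{w_1},\dots,N_{w_n}$ and choose a subordinate partition of unity $h_1,\dots,h_n$. Then $\sum_i h_ig_{w_i}\in J'$ and $\|f-\sum_i h_ig_{w_i}\|\le\varepsilon$. As $J'$ is closed, $f\in J'$.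
\end{proof}

Let $U\subseteq X$ be open, $I=A(U)$ and $Q=A/I$. Restricting $\psi$ to the open set $\operatorname{Prim}I$ and to its closed complement $\operatorname{Prim}Q$ makes $I$ and $Q$ algebras over $X$, with $I(V)=A(U\cap V)$ and $Q(V)=(A(V)+A(U))/A(U)$. The maps $I\to A\to Q$ are $X$-equivariant.

\begin{lemma}\label{lem:exact}
The sequence $0\to B(I)\to B(A)\to B(Q)\to0$ is exact.
\end{lemma}

\begin{proof}
The sequence $0\to C(W,I)\to C(W,A)\to C(W,Q)\to0$ is exact, so $B(A)\to B(Q)$ is onto and the composite $B(I)\to B(Q)$ is zero. By \eqref{eq:lattice}, $I(V)=I\cap A(V)$, so $J(I)=J(A)\cap C(W,I)$, and $B(I)\to B(A)$ is injective.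

The map $A(V_x)\to Q(V_x)$ is onto. Hence $C_0(O_x,A(V_x))\to C_0(O_x,Q(V_x))$ is onto: its image is closed and contains all functions $h\cdot c$ with $h\in C_0(O_x)$ and $c\in Q(V_x)$, which span a dense subspace. By Lemma~\ref{lem:J} for $A$ and for $Q$, the map $J(A)\to J(Q)$ is onto. Now let $f\in C(W,A)$ have image in $J(Q)$. Choose $j\in J(A)$ with the same image. Then $f-j\in C(W,I)$, so $\pi_A(f)$ comes from $B(I)$.
\end{proof}

\begin{lemma}\label{lem:iso}
The map $\iota_{A*}\colon K_*(A)\to K_*(B(A))$ is an isomorphism.
\end{lemma}

\begin{proof}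
Suppose first that $A$ is \emph{concentrated at a point} $x$: $A(V)=A$ if $x\in V$, and $A(V)=0$ otherwise. We have $x\notin V_{M(w)}$ if and only if $M(w)\le x$. So $J(A)$ consists of the functions that vanish on the closed set $\Delta({\downarrow}x)$, and restriction identifies $B(A)$ with $C(\Delta({\downarrow}x),A)$ and $\iota_A$ with the embedding as constant functions. The homotopy $w\mapsto(1-t)w+t\delta_x$ contracts $\Delta({\downarrow}x)$ to $\delta_x$. Hence $\iota_A$ is a homotopy equivalence with inverse evaluation at $\delta_x$.

In general, number the points $x_1,\dots,x_N$ of $X$ so that $x_i<x_j$ implies $i<j$. The sets $U_k=\{x_1,\dots,x_k\}$ are down-sets, hence open. The quotient $Q_k=A(U_k)/A(U_{k-1})$ has $Q_k(V)=A\bigl((U_k\cap V)\cup U_{k-1}\bigr)/A(U_{k-1})$. The set $(U_k\cap V)\cup U_{k-1}$ is $U_k$ if $x_k\in V$ and $U_{k-1}$ otherwise, so $Q_k$ is concentrated at $x_k$. Apply Lemma~\ref{lem:exact} to the algebra $A(U_k)$ and the open set $U_{k-1}$. By naturality, $\iota$ is a morphism from the extension $A(U_{k-1})\to A(U_k)\to Q_k$ to the extension $B(A(U_{k-1}))\to B(A(U_k))\to B(Q_k)$.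 The five lemma, applied to the two six-term sequences, carries the claim from $A(U_{k-1})$ to $A(U_k)$. The induction starts at $A(U_0)=0$ and ends at $A(U_N)=A$.
\end{proof}

Finiteness of $X$ entered three times: $W$ is compact, the sum in Lemma~\ref{lem:J} is finite, and the induction terminates. The choice of $M$ rather than $m$ is essential. In Example~\ref{ex:circle}, take $A=\mathbb C$ concentrated at $c$ and define $J$ with $m$ in place of $M$. On the dense set $W_{\{a\}}\cup W_{\{b\}}$ the ideals are $A(V_a)=A(\{b\})=0$ and $A(V_b)=A(\{a\})=0$. So $J=0$, and the quotient $C(S^1)$ does not have the $K$-theory of $\mathbb C$.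

\subsection{Equivariant Kasparov cycles act on $B$}\label{subsec:cycles}

Naturality for $*$-homomorphisms is not enough: a transformation in $\mathcal{NT}$ must commute with all of $\mathrm{KK}_*(X;A,A')$. We recall the definitions. A \emph{Kasparov cycle} for $(A,A')$ is a triple $(H,\varphi,F)$, where $H$ is a countably generated $\mathbb Z/2$-graded Hilbert $A'$-module, $\varphi\colon A\to\mathbb L(H)$ is a $*$-homomorphism into the even adjointable operators, and $F\in\mathbb L(H)$ is odd, such that $[F,\varphi(a)]$, $\varphi(a)(F^2-1)$ and $\varphi(a)(F-F^*)$ are compact for all $a\in A$. The cycle is \emph{$X$-equivariant} if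
\begin{equation}\label{eq:equiv}
\varphi(A(V))\,H\subseteq H\cdot A'(V)\qquad\text{for all open }V\subseteq X .
\end{equation}
Homotopy classes of cycles form $\mathrm{KK}_0(A,A')$, and equivariant homotopy classes of equivariant cycles form $\mathrm{KK}_0(X;A,A')$. For $\mathrm{KK}_1$ one replaces $A'$ by the graded algebra $A'\otimes\mathrm{Cl}_1$ and $A'(V)$ by $A'(V)\otimes\mathrm{Cl}_1$, where $\mathrm{Cl}_1$ is the two-dimensional complex Clifford algebra. We denote $\alpha\in\mathrm{KK}_*(X;A,A')$ and its underlying class in $\mathrm{KK}_*(A,A')$ by the same letter, and we write Kasparov products in the order of composition from left to right. The following facts are standard.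
\begin{enumerate}
\item[(K1)] $K_*(A)=\mathrm{KK}_*(\mathbb C,A)$, the product is associative, and $\mathrm{FK}_X(\alpha)(x)=x\otimes\alpha$.
\item[(K2)] Let $\alpha$ be the class of $(H,\varphi,F)$. For a $*$-homomorphism $\rho\colon A_0\to A$, the product $[\rho]\otimes\alpha$ is the class of $(H,\varphi\circ\rho,F)$. For $\rho'\colon A'\to A''$, the triple $(H\otimes_{\rho'}A'',\varphi\otimes1,F\otimes1)$ is a cycle with class $\alpha\otimes[\rho']$. In particular $x\otimes[\rho']=\rho'_*(x)$ for $x\in K_*(A')$.
\item[(K3)] The module $C(W,H)=C(W)\otimes H$, with $C(W,A)$ and $F$ acting pointwise, is a cycle for $(C(W,A),C(W,A'))$. Its class $\alpha^W$ depends only on $\alpha$, and $(\alpha\otimes\beta)^W=\alpha^W\otimes\beta^W$ and $[\rho]^W=[\mathrm{id}\otimes\rho]$.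
\item[(K4)] Cycles related by an even unitary that intertwines the actions and the operators have the same class.
\end{enumerate}

\begin{lemma}\label{lem:beta}
For every $\alpha\in\mathrm{KK}_i(X;A,A')$ there is $\beta\in\mathrm{KK}_i(B(A),B(A'))$ with
\[
\text{\upshape(i)}\quad[\iota_A]\otimes\beta=\alpha\otimes[\iota_{A'}],\qquad\qquad
\text{\upshape(ii)}\quad[\mu_A]\otimes\beta=\beta^W\otimes[\mu_{A'}].
\]
\end{lemma}

\begin{proof}
Let $i=0$, and let $(H,\varphi,F)$ be an equivariant cycle for $\alpha$. Write $\pi',\iota',\mu'$ for $\pi_{A'},\iota_{A'},\mu_{A'}$.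

\emph{The cycle.} Put $H_B=C(W,H)\otimes_{\pi'}B(A')$, with the inner product $\langle\xi\otimes b,\eta\otimes c\rangle=b^*\pi'(\langle\xi,\eta\rangle)c$, the operator $F_B=F\otimes1$ and the induced action of $C(W,A)$. By (K3) and (K2) this is a cycle for $(C(W,A),B(A'))$. We claim that $J(A)$ acts by zero. Let $f\in J(A)$, $\xi\in C(W,H)$ and $\eta=f\xi$. By \eqref{eq:equiv}, $\eta(w)=\varphi(f(w))\xi(w)$ lies in $H\cdot A'(V_{M(w)})$, so $\langle\eta(w),\eta(w)\rangle\in A'(V_{M(w)})$ for all $w$. Thus $\langle\eta,\eta\rangle\in J(A')$ and $\langle\eta\otimes b,\eta\otimes b\rangle=b^*\pi'(\langle\eta,\eta\rangle)b=0$, which proves the claim. So the action factors through a $*$-homomorphism $\varphi_B\colon B(A)\to\mathbb L(H_B)$. Since $\pi_A$ is onto, the compactness conditions for $B(A)$ are those already known for $C(W,A)$. Let $\beta$ be the class of $(H_B,\varphi_B,F_B)$.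

\emph{Proof of} (i). For $\xi\in H$ let $\bar\xi\in C(W,H)$ be the constant function. Define $u\colon H\otimes_{\iota'}B(A')\to H_B$ by $u(\xi\otimes b)=\bar\xi\otimes b$. It preserves inner products, because $\pi'(\langle\bar\xi,\bar\eta\rangle)=\iota'(\langle\xi,\eta\rangle)$. The functions $w\mapsto h(w)\xi a'$ with $h\in C(W)$, $\xi\in H$, $a'\in A'$ span a dense subspace of $C(W,H)$, and such a function tensored with $b$ equals $\bar\xi\otimes\pi'(h\otimes a')b$, which is in the range of $u$. So $u$ is unitary. It is even, and
\[
u(\varphi(a)\xi\otimes b)=\varphi_B(\iota_A(a))\,u(\xi\otimes b),\qquad u(F\xi\otimes b)=F_B\,u(\xi\otimes b).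
\]
By (K2) the source of $u$ represents $\alpha\otimes[\iota']$ and the target represents $[\iota_A]\otimes\beta$; now use (K4).

\emph{Proof of} (ii). A function $g\in C(W)$ acts on $H_B$ by the even adjointable operator $g(\xi\otimes b)=g\xi\otimes b$. Since all operations on $C(W,H)$ are pointwise, this operator commutes with $F_B$ and with $\varphi_B(B(A))$, and
\[
\varphi_B(gc)=g\,\varphi_B(c),\qquad\langle g\zeta,g'\zeta'\rangle=\bar gg'\langle\zeta,\zeta'\rangle
\]
for $c\in B(A)$, $g'\in C(W)$ and $\zeta,\zeta'\in H_B$. Define $v\colon(C(W)\otimes H_B)\otimes_{\mu'}B(A')\to H_B$ by $v((g\otimes\zeta)\otimes b)=(g\zeta)b$. It preserves inner products: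
\[
\langle(g\otimes\zeta)\otimes b,(g'\otimes\zeta')\otimes b'\rangle=b^*\mu'\bigl(\bar gg'\otimes\langle\zeta,\zeta'\rangle\bigr)b'=b^*\langle g\zeta,g'\zeta'\rangle b' .
\]
Its range contains all $\zeta b$, so $v$ is an even unitary. For $h\otimes c\in C(W)\otimes B(A)$,
\[
v\bigl((hg\otimes\varphi_B(c)\zeta)\otimes b\bigr)=h\varphi_B(c)(g\zeta)b=\varphi_B(\mu_A(h\otimes c))\,v\bigl((g\otimes\zeta)\otimes b\bigr),
\]
and $v((g\otimes F_B\zeta)\otimes b)=(gF_B\zeta)b=F_B\,v((g\otimes\zeta)\otimes b)$. The source of $v$ represents $\beta^W\otimes[\mu']$ and the target represents $[\mu_A]\otimes\beta$.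

\emph{The odd case.} For $i=1$ tensor $A'$, $A'(V)$, $C(W,A')$, $J(A')$, $B(A')$ with $\mathrm{Cl}_1$ and $\pi',\iota',\mu'$ with the identity of $\mathrm{Cl}_1$. The kernel of $\pi'\otimes\mathrm{id}$ is $J(A')\otimes\mathrm{Cl}_1$. Taking coordinates in a basis of $\mathrm{Cl}_1$ shows that it consists of the functions with value in $A'(V_{M(w)})\otimes\mathrm{Cl}_1$ at each $w$. With this remark every formula above holds unchanged.
\end{proof}

The class $\beta$ is built from a chosen cycle. Whether it depends on this choice is irrelevant, because only (i) and (ii) are used.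

\subsection{The transformation $T_E$ and its value}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $E\in K^0(W)=\mathrm{KK}_0(\mathbb C,C(W))$. For $y\in K_*(B(A))$ the class $E\otimes y^W\in K_*(C(W)\otimes B(A))$ is the exterior product of $E$ and $y$. Multiplication by $E$ is the even homomorphism
\[
\lambda_E\colon K_*(B(A))\to K_*(B(A)),\qquad \lambda_E(y)=E\otimes y^W\otimes[\mu_A].
\]
Using Lemma~\ref{lem:iso}, define
\[
T_{E,A}=(\iota_{A*})^{-1}\circ\lambda_E\circ\iota_{A*}\quad\text{on }K_*(A)=\mathrm{FK}_X(A).
\]

\emph{Naturality.} Let $\alpha\in\mathrm{KK}_*(X;A,A')$ and let $\beta$ be as in Lemma~\ref{lem:beta}. By (K3) and (ii),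
\[
\lambda_E(y\otimes\beta)=E\otimes y^W\otimes\beta^W\otimes[\mu_{A'}]=E\otimes y^W\otimes[\mu_A]\otimes\beta=\lambda_E(y)\otimes\beta .
\]
By (i), $\iota_{A'*}(x\otimes\alpha)=\iota_{A*}(x)\otimes\beta$ for all $x\in K_*(A)$. Therefore
\begin{align*}
\iota_{A'*}T_{E,A'}(x\otimes\alpha)&=\lambda_E\bigl(\iota_{A*}(x)\otimes\beta\bigr)=\lambda_E(\iota_{A*}x)\otimes\beta\\
&=\iota_{A*}(T_{E,A}x)\otimes\beta=\iota_{A'*}\bigl(T_{E,A}(x)\otimes\alpha\bigr).
\end{align*}
As $\iota_{A'*}$ is injective, $T_{E,A'}(x\otimes\alpha)=T_{E,A}(x)\otimes\alpha$. So $T_E$ is an even element of $\mathcal{NT}(X,X)$.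

\emph{Evaluation.} Apply Example~\ref{ex:comm} to $\Omega=W$ and $\psi=m$. Then $B(D)=C(\Gamma)$ with $\Gamma=\{(w,w')\in W\times W:M(w)\le m(w')\}$, and $\iota_D=p_2^*$. The class $\iota_{D*}[1_W]=[1_\Gamma]$ is the class of the unital map $e\colon\mathbb C\to C(\Gamma)$, and $\mu_D\circ(\mathrm{id}\otimes e)$ sends $g$ to $g\cdot1_\Gamma=p_1^*g$. By (K3) and (K2),
\[
\lambda_E(\iota_{D*}[1_W])=E\otimes[\mathrm{id}\otimes e]\otimes[\mu_D]=p_1^*E .
\]
It remains to compare $p_1$ with $p_2$. For $(w,w')\in\Gamma$ every point of $\operatorname{supp}w$ lies below every point of $\operatorname{supp}w'$, so $\operatorname{supp}w\cup\operatorname{supp}w'$ is a chain and $(1-t)w+tw'\in W$ for $t\in[0,1]$. This is a homotopy from $p_1$ to $p_2$. Hence $p_1^*E=p_2^*E=\iota_{D*}E$, and $T_{E,D}([1_W])=E$.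
\end{proof}

Equivariance \eqref{eq:equiv} was used once, to make $J(A)$ act by zero on $H_B$. It cannot be dropped: if $T_E$ commuted with all of $\mathrm{KK}_*(A,A')$, then applying this to the class of the unital map $\mathbb C\to D$, with $\mathbb C$ placed over any point of $X$, would give $E=T_{E,D}([1_W])\in\mathbb Z[1_W]$.

\section{The complex projective plane}\label{sec:cp2}

The two bounds combine to a criterion.

\begin{corollary}\label{cor:criterion}
If $K^0(W_X)\not\subseteq\mathrm{Sph}(W_X)$, then $\mathcal{NT}_6\neq\mathcal{NT}$ for $X$.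
\end{corollary}

\begin{proof}
If $E\in K^0(W)\setminus\mathrm{Sph}(W)$, then $\mathrm{ev}(T_E)=E$ by Proposition~\ref{prop:lower}, so $T_E\notin\mathcal{NT}_6(X,X)$ by Proposition~\ref{prop:upper}.
\end{proof}

If $X$ is the face poset of a finite simplicial complex, then $W_X$ is its barycentric subdivision. So every compact polyhedron occurs as $W_X$, and we need one with a vector bundle that is not a combination of pullbacks from spheres. Nontrivial bundles alone do not suffice, as Example~\ref{ex:sphere} shows. An obstruction comes from cup products: a degree-two class pulled back from $S^2$ has square zero.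

Recall that for a compact polyhedron $P$ the group $K^0(P)=K_0(C(P))$ is the Grothendieck group of complex vector bundles on $P$. The Whitney sum formula gives $c_1(\xi\oplus\eta)=c_1(\xi)+c_1(\eta)$, so the first Chern class extends to a homomorphism $c_1\colon K^0(P)\to H^2(P;\mathbb Z)$, natural in $P$. Recall also that $t=c_1(\mathcal O(1))$ generates $H^2(\mathbb{CP}^2;\mathbb Z)\cong\mathbb Z$ and that $t^2\ne0$ in $H^4(\mathbb{CP}^2;\mathbb Z)\cong\mathbb Z$.

\begin{lemma}\label{lem:c1}
The homomorphism $c_1$ vanishes on $\mathrm{Sph}(\mathbb{CP}^2)\cap K^0(\mathbb{CP}^2)$.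
\end{lemma}

\begin{proof}
The group $\mathrm{Sph}(\mathbb{CP}^2)$ is generated by homogeneous elements, so its even part is generated by the classes $g^*\sigma_d$ with $d$ even and $g\colon\mathbb{CP}^2\to S^d$ continuous.

If $d=0$, then $g$ is constant because $\mathbb{CP}^2$ is connected. So $g^*\sigma_0$ is $0$ or the class of the trivial line bundle, and $c_1(g^*\sigma_0)=0$.

If $d=2$, let $a=c_1(\sigma_2)\in H^2(S^2;\mathbb Z)$ and write $c_1(g^*\sigma_2)=g^*a=nt$. Then $n^2t^2=g^*(a^2)=0$ because $H^4(S^2;\mathbb Z)=0$. As $t^2$ is a nonzero element of $H^4(\mathbb{CP}^2;\mathbb Z)\cong\mathbb Z$, we get $n=0$.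

If $d\ge4$, then $c_1(g^*\sigma_d)=g^*c_1(\sigma_d)=0$ because $H^2(S^d;\mathbb Z)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Here $W\cong\mathbb{CP}^2$. Define $\Phi\colon\mathcal{NT}(X,X)\to\mathbb Zt\cong\mathbb Z$ as $c_1\circ\mathrm{ev}$ on the even part and as $0$ on the odd part. By Proposition~\ref{prop:lower}, $\Phi(T_{[\mathcal O(1)]})=c_1(\mathcal O(1))=t$, so $\Phi$ is onto. Composites of six-term transformations are homogeneous, so the even part $\tau_0$ of an element $\tau\in\mathcal{NT}_6(X,X)$ again lies in $\mathcal{NT}_6(X,X)$. By Proposition~\ref{prop:upper}, $\mathrm{ev}(\tau_0)\in\mathrm{Sph}(W)\cap K^0(W)$, and Lemma~\ref{lem:c1} gives $\Phi(\tau)=c_1(\mathrm{ev}(\tau_0))=0$. In particular, no nonzero integer multiple of $T_{[\mathcal O(1)]}$ lies in $\mathcal{NT}_6$.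

Extend $\Phi$ by $0$ to the other components of $\mathcal{NT}$. It vanishes on $\mathcal{NT}_6$, which is the direct sum of its components. The $R$-subalgebra of $\mathcal{NT}\otimes R$ generated by the six-term transformations is the $R$-span of their products, that is, the image of $\mathcal{NT}_6\otimes R$. The map $\Phi\otimes R\colon\mathcal{NT}\otimes R\to R$ is onto and kills this image. Since $R\neq0$, the subalgebra is proper.
\end{proof}

The case $d=2$ of Lemma~\ref{lem:c1} is the heart of the example. It uses that Proposition~\ref{prop:upper} provides actual maps $W\to S^d$, which respect cup products, and that $t^2$ has infinite order. For $W=S^2$ the generator of $H^2$ has square zero, and the conclusion fails: the identity map gives the spherical class $\sigma_2$, and $K^*(S^2)=\mathbb Z[1]\oplus\mathbb Z\sigma_2=\mathrm{Sph}(S^2)$.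

\section{Locally closed subspaces}\label{sec:heredity}

A transformation over a locally closed subspace can be transported to the ambient space and back. This enlarges the supply of examples.

\begin{proposition}\label{prop:heredity}
Let $X'$ be a finite $T_0$-space whose ring $\mathcal{NT}$ is generated by six-term transformations. Then the same holds for every nonempty locally closed subspace $Y\subseteq X'$. Consequently $\mathcal{NT}_6\ne\mathcal{NT}$ for every finite $T_0$-space that contains the face poset of a finite triangulation of $\mathbb{CP}^2$ as a locally closed subspace.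
\end{proposition}

\begin{proof}
The order of the subspace $Y$ is the restriction of the order of $X'$. A convex subset of the convex set $Y$ is convex in $X'$, so $\mathbb{LC}(Y)^*\subseteq\mathbb{LC}(X')^*$; and $Z\cap Y$ is locally closed in $Y$ whenever $Z$ is locally closed in $X'$. There are functors
\[
r_Y\colon\mathrm{KK}(X')\to\mathrm{KK}(Y),\quad A\mapsto A(Y),\qquad i_Y\colon\mathrm{KK}(Y)\to\mathrm{KK}(X'),\quad(i_YA)(Z)=A(Z\cap Y),
\]
with $r_Y\circ i_Y=\mathrm{id}$; see \cite{MN}.

We need $\mathrm{FK}_Z^{X'}=\mathrm{FK}_Z^{Y}\circ r_Y$ for $Z\in\mathbb{LC}(Y)^*$, where the superscript names the base space. Recall how restriction acts on an equivariant cycle $(H,\varphi,F)$. For open $V$ put $H(V)=H\cdot A'(V)$; this submodule is preserved by every adjointable operator. If $Y=O\setminus V$, then $r_Y$ passes to the induced cycle on the Hilbert $A'(Y)$-module $H(O)/H(V)$, on which $A(Y)$ acts by \eqref{eq:equiv}. The functor $\mathrm{FK}_Z$ is restriction to $Z$ followed by $K_*$. Write $Z=U_1\setminus U_2$ with $U_2\subseteq U_1$ relatively open in $Y$. By \eqref{eq:UV} the sets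 $O_j=U_j\cup V$ are open in $X'$, and $Z=O_1\setminus O_2$. Restricting first to $Y$ and then to $Z$ gives the algebra $(A(O_1)/A(V))/(A(O_2)/A(V))=A(Z)$ and the module $(H(O_1)/H(V))/(H(O_2)/H(V))=H(O_1)/H(O_2)$, which is the restriction from $X'$ to $Z$.

Now let $\tau\colon\mathrm{FK}^Y_{Z_1}\to\mathrm{FK}^Y_{Z_2}$ be a natural transformation with $Z_1,Z_2\in\mathbb{LC}(Y)^*$. Then $A\mapsto\tau_{r_YA}$ is a natural transformation $\mathrm{FK}^{X'}_{Z_1}\to\mathrm{FK}^{X'}_{Z_2}$. By hypothesis it equals $\sum_kn_k\gamma_k$ with integers $n_k$ and composites $\gamma_k\colon Z_1\to\cdots\to Z_2$ of six-term transformations over $X'$. Let $A$ be an algebra over $Y$ and evaluate on $i_YA$. The left-hand side becomes $\tau_A$. For a pair $(Z,U)$ over $X'$, the extension of $i_YA$ is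
\[
A(U\cap Y)\hookrightarrow A(Z\cap Y)\twoheadrightarrow A\bigl((Z\cap Y)\setminus(U\cap Y)\bigr),
\]
the extension of $A$ for the pair $(Z\cap Y,U\cap Y)$ over $Y$. So each factor of $\gamma_k$ becomes the corresponding six-term transformation over $Y$, or zero if its source or target becomes empty. Hence $(\gamma_k)_{i_YA}=(\gamma'_k)_A$, where $\gamma_k'$ does not depend on $A$ and is zero or a composite $Z_1\to\cdots\to Z_2$ of six-term transformations over $Y$. Thus $\tau=\sum_kn_k\gamma'_k$. The last sentence of the proposition follows from Theorem~\ref{thm:main}.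
\end{proof}

We do not determine the smallest number of points of a space with $\mathcal{NT}_6\neq\mathcal{NT}$, and we do not classify the spaces for which $\mathcal{NT}$ is generated by six-term transformations.

\begin{thebibliography}{9}

\bibitem{ARR}
Sara Arklint, Gunnar Restorff, Efren Ruiz,
\emph{Filtrated $K$-theory for real rank zero $C^*$-algebras},
arXiv:1112.1361 (2011).

\bibitem{MN}
Meyer, Nest,
\emph{$C^*$-algebras over topological spaces: the bootstrap class},
M\"unster J. Math. 2 (2009).

\end{thebibliography}
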